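\title{Countable-dimensional compacta in the Hilbert cube form a $\mathbf{\Sigma}^1_2$-complete set}

\begin{abstract}
We show that the collection of countable-dimensional compact subsets of the Hilbert cube is not coanalytic in the hyperspace of compact sets with the Vietoris topology; it is $\mathbf{\Sigma}^1_2$-complete. Every $\mathbf{\Sigma}^1_2$ subset of the Cantor set reduces to this collection by a continuous map whose values are compacta with property C.
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in this paper are separable and metrizable. A space is \emph{zero-dimensional} if it has a base of clopen sets (we include the empty space), and \emph{countable-dimensional} if it is the union of countably many zero-dimensional subspaces. The interval $I=[0,1]$ is the union of its rational and its irrational points, and $I^n$ is the union of the $2^n$ products of these two sets. So every cube $I^n$ is countable-dimensional, and so is every countable union of subspaces of cubes. The Hilbert cube $Q=I^\omega$, where $\omega=\{0,1,2,\dots\}$, is not (Remark~\ref{rem:essential}). Countable-dimensionality singles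 out the spaces, possibly of infinite dimension, that can still be assembled from countably many zero-dimensional pieces.

For a compact space $Z$ let $F(Z)$ be the space of all closed subsets of $Z$, including $\emptyset$, with the Vietoris topology; it is compact and metrizable. Let
\[
\mathcal{C}=\{X\in F(Q): X \text{ is countable-dimensional}\}.
\]
A subset of a Polish space is \emph{coanalytic} if its complement is analytic. The following question comes from \cite{PP}.

\medskip
\noindent\textbf{Question.} \emph{Is $\mathcal{C}$ coanalytic in $F(Q)$?}
\medskip

Simpler classes suggest that the answer should be yes. A compactum $X\subset Q$ is zero-dimensional exactly when, for each $n\ge1$, it is covered by finitely many disjoint open subsets of $Q$ of diameter less than $1/n$; for fixed $n$ this is an open condition on $X$, so the zero-dimensional compacta form a $G_\delta$-set. The countable compacta are a closer analogue. Their definition, ``there is a sequence $(x_n)$ such that every $x\in X$ equals some $x_n$'', has an existential quantifier followed by a universal one, which is the form of a $\mathbf{\Sigma}^1_2$ set. Yet they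 form a coanalytic set, because uncountability has a simple witness: $X$ is uncountable if and only if there is an injective continuous map $f:2^\omega\to Q$ with $f(2^\omega)\subset X$, and this is a $G_\delta$ condition on the pair $(X,f)$. The definition of $\mathcal{C}$ has the same quantifier form, and failure of countable-dimensionality also has a natural witness: infinitely many pairs of opposite faces such that $X$ meets every intersection of partitions between them. For a fixed set of pairs this is even a closed condition on $X$ (Remark~\ref{rem:essential}). One would guess that here, too, the complexity drops to coanalytic.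

It does not. We work in ZFC with no further assumptions.

\begin{theorem}\label{thm:main}
For every $\mathbf{\Sigma}^1_2$ set $P\subset 2^\omega$ there is a continuous map $a\mapsto X_a$ from $2^\omega$ to $F(Q)$ such that $a\in P$ if and only if $X_a\in\mathcal{C}$. Hence $\mathcal{C}$ is not coanalytic.
\end{theorem}

A compactum $X$ has \emph{property C} if for every sequence $\mathcal{U}_0,\mathcal{U}_1,\dots$ of open covers of $X$ there are families $\mathcal{V}_0,\mathcal{V}_1,\dots$ of open sets such that each $\mathcal{V}_i$ is pairwise disjoint and refines $\mathcal{U}_i$, and $\bigcup_i\mathcal{V}_i$ covers $X$. Let $\mathcal{C}_0$ be the class of compacta in $Q$ that are the union of a zero-dimensional $G_\delta$-set and countably many finite-dimensional compacta.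

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(i)] $\mathcal{C}$ is $\mathbf{\Sigma}^1_2$, hence $\mathbf{\Sigma}^1_2$-complete; in particular it is not $\mathbf{\Pi}^1_2$.
\item[(ii)] The map in Theorem~\ref{thm:main} can be chosen so that every $X_a$ has property C and $X_a\in\mathcal{C}_0$ for $a\in P$. Consequently, no $\mathbf{\Pi}^1_2$ set (in particular, no coanalytic set) $\mathcal{D}\subset F(Q)$ satisfies both $\mathcal{C}_0\subset\mathcal{D}$ and $\{X\in\mathcal{D}: X\text{ has property C}\}\subset\mathcal{C}$.
\end{enumerate}
\end{theorem}

Part (ii) shows where the guess goes wrong: a compactum with property C admits no witness of the kind described above (Lemma~\ref{lem:chain}), so the compacta $X_a$ with $a\notin P$ fail to be countable-dimensional without having one.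

After the background in Section~\ref{sec:background}, Section~\ref{sec:upper} proves the upper bound. Section~\ref{sec:essential} develops essential sets, the tool that keeps a set large while its coordinates are fixed one at a time. Section~\ref{sec:square} shows the idea of the reduction in the square. Section~\ref{sec:Y} builds a $G_\delta$-set whose sections $Y_a$ are zero-dimensional for $a\in P$ and not countable-dimensional for $a\notin P$; Section~\ref{sec:compact} compactifies the sections continuously in $a$; Section~\ref{sec:C} treats property C.

\section{Background}\label{sec:background}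

\subsection*{Dimension theory}
A \emph{partition} in a space $Z$ between disjoint closed sets $A,B\subset Z$ is a closed set $L\subset Z$ such that $Z\setminus L=U\cup V$ with $U,V$ disjoint and open, $A\subset U$ and $B\subset V$. We use the following facts; see \cite{Eng}.
\begin{enumerate}
\item[(D1)] (Separation theorem.) If $Z$ is a zero-dimensional subspace of a space $M$ and $A,B\subset M$ are disjoint closed sets, then some partition in $M$ between $A$ and $B$ is disjoint from $Z$.
\item[(D2)] (A form of Brouwer's fixed point theorem.) If $L_m$ is a partition in $I^n$ between $\{t_m=0\}$ and $\{t_m=1\}$ for each $m<n$, then $\bigcap_{m<n}L_m\neq\emptyset$. The same holds in $Q$ for partitions $L_m$, $m\in\omega$: the traces of $L_0,\dots,L_{n-1}$ on $I^n\times\{(0,0,\dots)\}$ have a common point for each $n$, and $Q$ is compact.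
\item[(D3)] Subspaces and countable products of zero-dimensional spaces are zero-dimensional. A subset of $I$ with dense complement is zero-dimensional. A compactum all of whose components are points is zero-dimensional.
\item[(D4)] Subspaces of $I^n$ have dimension at most $n$, and a space of dimension at most $n$ is the union of $n+1$ zero-dimensional subspaces. In particular $\mathcal{C}_0\subset\mathcal{C}$.
\end{enumerate}

\subsection*{Hyperspaces and projective classes}
For the following see \cite{Kec}. Let $Z$ be compact.
\begin{enumerate}
\item[(H1)] The Vietoris topology of $F(Z)$ is induced on the nonempty sets by the Hausdorff metric, and $\emptyset$ is an isolated point. The relation $x\in X$ is closed in $Z\times F(Z)$, the map $(X,X')\mapsto X\cup X'$ is continuous, and for closed $C\subset Z$ the set $\{X: X\cap C=\emptyset\}$ is open.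
\item[(H2)] Every nonempty compact metrizable space is a continuous image of $2^\omega$.
\end{enumerate}
A subset of a Polish space $Z$ is \emph{analytic} if it is the projection of a closed subset of $Z\times\omega^\omega$; it is $\mathbf{\Sigma}^1_2$ if it is the projection of a coanalytic subset of $Z\times\omega^\omega$, and $\mathbf{\Pi}^1_2$ if its complement is $\mathbf{\Sigma}^1_2$.
\begin{enumerate}
\item[(P1)] Borel sets are analytic and coanalytic. Continuous images of analytic sets are analytic, and continuous images of coanalytic sets (for instance, projections along any Polish space) are $\mathbf{\Sigma}^1_2$. Analytic and coanalytic sets are closed under countable unions and intersections. All four classes are closed under continuous preimages. Analytic sets are $\mathbf{\Sigma}^1_2$, so coanalytic sets are $\mathbf{\Pi}^1_2$.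
\item[(P2)] (Suslin's theorem.) A set that is both analytic and coanalytic is Borel.
\item[(P3)] There is an analytic subset of $2^\omega$ that is not Borel, and there is a $\mathbf{\Sigma}^1_2$ subset of $2^\omega$ that is not $\mathbf{\Pi}^1_2$.
\end{enumerate}
A $\mathbf{\Sigma}^1_2$ subset of a Polish space is \emph{$\mathbf{\Sigma}^1_2$-complete} if every $\mathbf{\Sigma}^1_2$ subset of a zero-dimensional Polish space is a continuous preimage of it. It suffices to treat subsets of $2^\omega$, since a zero-dimensional Polish space embeds in $2^\omega$ and its $\mathbf{\Sigma}^1_2$ subsets remain $\mathbf{\Sigma}^1_2$ there.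

Throughout, $\mathcal{B}$ is a countable base of $Q$ that contains $\emptyset$ and is closed under finite unions. Thus for every compact $C$ and open $O\supset C$ there is $U\in\mathcal{B}$ with $C\subset U\subset O$.

\section{The upper bound}\label{sec:upper}

The zero-dimensional pieces in the definition of $\mathcal{C}$ are arbitrary subsets, and arbitrary subsets are not coded by points of a Polish space. By (D1), however, a zero-dimensional set avoids one partition for each of countably many pairs of basic sets, and the set of all points avoiding these partitions is again zero-dimensional. So we quantify over the partitions instead. We code a partition as $C\cap D$, where $C$ and $D$ are the closed complements of its two sides.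

\begin{proposition}\label{prop:upper}
$\mathcal{C}$ is $\mathbf{\Sigma}^1_2$.
\end{proposition}

\begin{proof}
Let $(U_k,V_k)_{k\in\omega}$ list all pairs of members of $\mathcal{B}$ with disjoint closures. We claim that $X\in\mathcal{C}$ if and only if there are $C_{n,k},D_{n,k}\in F(Q)$, for $n,k\in\omega$, such that
\begin{gather}
C_{n,k}\cup D_{n,k}=Q,\qquad C_{n,k}\cap\overline{U_k}=\emptyset=D_{n,k}\cap\overline{V_k}\qquad(n,k\in\omega),\label{eq:CD1}\\
\forall x\in X\ \ \exists n\ \ \forall k\quad x\notin C_{n,k}\cap D_{n,k}.\label{eq:CD2}
\end{gather}

Let $X=\bigcup_nZ_n$ with each $Z_n$ zero-dimensional. By (D1) there is a partition $L_{n,k}$ in $Q$ between $\overline{U_k}$ and $\overline{V_k}$ that misses $Z_n$; let $U\supset\overline{U_k}$ and $V\supset\overline{V_k}$ be its sides. Put $C_{n,k}=Q\setminus U$ and $D_{n,k}=Q\setminus V$. Then \eqref{eq:CD1} holds because $U\cap V=\emptyset$, and \eqref{eq:CD2} holds because $C_{n,k}\cap D_{n,k}=L_{n,k}$.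

Conversely, assume \eqref{eq:CD1} and \eqref{eq:CD2}, and let $Z_n$ be the set of $x\in X$ with $x\notin C_{n,k}\cap D_{n,k}$ for all $k$. Then $X=\bigcup_nZ_n$. Let $x\in Z_n$ and let $G\ni x$ be open in $Q$. Choose $U\in\mathcal{B}$ with $x\in U\subset\overline U\subset G$, and then $V\in\mathcal{B}$ containing the compact set $Q\setminus G$ with $\overline V\cap\overline U=\emptyset$; say $(U,V)=(U_k,V_k)$. The open sets $Q\setminus C_{n,k}\supset U_k$ and $Q\setminus D_{n,k}\supset V_k$ are disjoint and cover $Z_n$. Hence $Z_n\setminus C_{n,k}$ is clopen in $Z_n$; it contains $x$, and it misses $V_k\supset Q\setminus G$. So $Z_n$ is zero-dimensional, and the claim is proved.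

By (H1), each condition in \eqref{eq:CD1} is closed or open. The negation of \eqref{eq:CD2} says that some $x\in Q$ satisfies ``$x\in X$ and for all $n$ there is $k$ with $x\in C_{n,k}$ and $x\in D_{n,k}$''. This is a Borel condition on $x$, $X$ and the sequences, so the negation of \eqref{eq:CD2} is analytic and \eqref{eq:CD2} is coanalytic. Thus $\mathcal{C}$ is the projection of a coanalytic subset of $F(Q)\times F(Q)^{\omega\times\omega}\times F(Q)^{\omega\times\omega}$.
\end{proof}

\section{Essential sets}\label{sec:essential}

Let $\pi_m:Q\to I$ be the $m$th coordinate, $\pi_m(t)=t_m$, and let $Q^0_m=\pi_m^{-1}(0)$ and $Q^1_m=\pi_m^{-1}(1)$ be the two faces in direction $m$. An \emph{$m$-partition} is a partition in $Q$ between $Q^0_m$ and $Q^1_m$; for example $\pi_m^{-1}(v)$ with $0<v<1$.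

\begin{definition}
Let $N\subset\omega$. A closed set $S\subset Q$ is \emph{$N$-essential} if $S\cap\bigcap_{m\in N}L_m\neq\emptyset$ for every choice of $m$-partitions $L_m$, $m\in N$.
\end{definition}

By (D2), $Q$ is $\omega$-essential. An $N$-essential set is as large as a cube in the directions in $N$, and these directions can be spent: directly from the definition,
\begin{equation}\label{eq:spend}
\begin{minipage}{0.85\textwidth}
if $S$ is $N$-essential, $B\subset N$, and $L_m$ is an $m$-partition for $m\in B$, then $S\cap\bigcap_{m\in B}L_m$ is $(N\setminus B)$-essential, and in particular nonempty.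
\end{minipage}
\end{equation}
So a coordinate $q\in N$ can be fixed at any value in $(0,1)$ at the price of the direction $q$.

We need two properties of essential sets. First, inessentiality has a finite certificate from a countable list; this makes it an open condition. Second, a coordinate can be fixed at no price if it already ranges over a zero-dimensional compact set.

\subsection*{Finite certificates}
A \emph{basic $m$-partition} is a set $Q\setminus(U\cup V)$ with $U,V\in\mathcal{B}$ disjoint, $Q^0_m\subset U$ and $Q^1_m\subset V$. A \emph{cut} $\tau$ consists of a finite set $B(\tau)\subset\omega$ and a basic $m$-partition $L_m$ for each $m\in B(\tau)$; we put $L(\tau)=\bigcap_{m\in B(\tau)}L_m$, which is $Q$ if $B(\tau)=\emptyset$. There are countably many cuts. Fix an enumeration $\tau_0,\tau_1,\dots$ of them.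

\begin{lemma}\label{lem:approx}
If $L$ is an $m$-partition and $O\supset L$ is open, then $O$ contains a basic $m$-partition.
\end{lemma}

\begin{proof}
Let $U\supset Q^0_m$ and $V\supset Q^1_m$ be the sides of $L$. Since $Q\setminus O\subset U\cup V$, the set $U\setminus O=(Q\setminus O)\setminus V$ is closed, and so is $V\setminus O$. Choose $U',V'\in\mathcal{B}$ with $Q^0_m\cup(U\setminus O)\subset U'\subset U$ and $Q^1_m\cup(V\setminus O)\subset V'\subset V$. Then $Q\setminus(U'\cup V')$ is a basic $m$-partition, and $U'\cup V'\supset Q\setminus O$.
\end{proof}

\begin{lemma}\label{lem:cert}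
A closed set $S\subset Q$ fails to be $N$-essential if and only if $S\cap L(\tau)=\emptyset$ for some cut $\tau$ with $B(\tau)\subset N$.
\end{lemma}

\begin{proof}
If such a cut exists, $S$ is not $N$-essential by \eqref{eq:spend}. Conversely, let $S\cap\bigcap_{m\in N}L_m=\emptyset$. By compactness $S\cap\bigcap_{m\in B}L_m=\emptyset$ for some finite $B\subset N$. Let $L_m^k$ be the set of points at distance at most $1/k$ from $L_m$. The compact sets $S\cap\bigcap_{m\in B}L_m^k$ decrease with $k$ and have empty intersection, so one of them is empty. For this $k$, Lemma~\ref{lem:approx} gives a basic $m$-partition in the interior of $L^k_m$ for each $m\in B$; these form the cut.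
\end{proof}

\begin{remark}\label{rem:essential}
By Lemma~\ref{lem:cert} and (H1), the $N$-essential sets form a closed subset of $F(Q)$. If $N=\{m_0,m_1,\dots\}$ is infinite, an $N$-essential set $S$ is not countable-dimensional: if $S=\bigcup_nZ_n$ with $Z_n$ zero-dimensional, (D1) gives $m_n$-partitions $L_{m_n}$ missing $Z_n$, and $S\cap\bigcap_nL_{m_n}=\emptyset$. In particular $Q\notin\mathcal{C}$.
\end{remark}

\subsection*{Slices over a zero-dimensional set}
We shall glue partitions over disjoint closed pieces of $Q$. The result is a partition only in the union of the pieces, so it must be extended.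

\begin{lemma}\label{lem:extend}
Let $D\subset Q$ be closed and let $L'$ be a partition in $D$ between $Q^0_m\cap D$ and $Q^1_m\cap D$. Then there is an $m$-partition $L$ with $L\cap D\subset L'$.
\end{lemma}

\begin{proof}
Let $U'\supset Q^0_m\cap D$ and $V'\supset Q^1_m\cap D$ be the sides of $L'$ in $D$, and put $G=Q^0_m\cup U'$, $H=Q^1_m\cup V'$. We check that $\overline G=Q^0_m\cup\overline{U'}$ misses $H$. The faces are disjoint, and $Q^0_m\cap V'\subset U'\cap V'=\emptyset$ because $V'\subset D$. Since $V'$ is open in $D$ and disjoint from $U'\subset D$, we have $\overline{U'}\cap V'=\emptyset$. Since $D$ is closed, $\overline{U'}\subset D$, so $\overline{U'}\cap Q^1_m\subset\overline{U'}\cap V'=\emptyset$. By symmetry $\overline H$ misses $G$. Hence, for a metric $d$ on $Q$, the disjoint open sets $U=\{x:d(x,G)<d(x,H)\}$ and $V=\{x:d(x,H)<d(x,G)\}$ contain $G$ and $H$. Take $L=Q\setminus(U\cup V)$.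
\end{proof}

\begin{lemma}[Slice lemma]\label{lem:slice}
Let $S\subset Q$ be closed, $N\subset\omega$, $p\in\omega$, and let $K\subset I$ be compact and zero-dimensional. If $S\cap\pi_p^{-1}(K)$ is $N$-essential, then $S\cap\pi_p^{-1}(v)$ is $N$-essential for some $v\in K$.
\end{lemma}

\begin{proof}
Suppose that no slice is $N$-essential. For each $v\in K$ choose $m$-partitions $L^v_m$, $m\in N$, with $S\cap\pi_p^{-1}(v)\cap\bigcap_{m\in N}L^v_m=\emptyset$. By compactness this holds with $N$ replaced by a finite $B_v\subset N$. The compact set $\pi_p(S\cap\bigcap_{m\in B_v}L^v_m)$ misses $v$, so it misses a neighborhood $O_v$ of $v$ in $K$.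

As $K$ is compact and zero-dimensional, it is the union of disjoint clopen sets $O_1,\dots,O_r$ with $O_l\subset O_{v_l}$ for suitable $v_l\in K$. Put $B=\bigcup_lB_{v_l}$, $D_l=\pi_p^{-1}(O_l)$ and $D=\pi_p^{-1}(K)$. The sets $D_l$ are closed, disjoint, and cover $D$, so each is clopen in $D$. Therefore, for $m\in B$, the set $\bigcup_l(L^{v_l}_m\cap D_l)$ is a partition in $D$ between $Q^0_m\cap D$ and $Q^1_m\cap D$: its sides are the unions over $l$ of the traces on $D_l$ of the sides of $L^{v_l}_m$. By Lemma~\ref{lem:extend} there is an $m$-partition $L_m$ with $L_m\cap D_l\subset L_m^{v_l}$ for all $l$. For each $l$,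
\[
S\cap D_l\cap\bigcap_{m\in B}L_m\ \subset\ S\cap\pi_p^{-1}(O_{v_l})\cap\bigcap_{m\in B_{v_l}}L^{v_l}_m=\emptyset .
\]
So $S\cap D\cap\bigcap_{m\in B}L_m=\emptyset$, and $S\cap D$ is not $N$-essential by \eqref{eq:spend}.
\end{proof}

Zero-dimensionality of $K$ is what allows the gluing, and the lemma fails without it. Take $K=I$, $p=0$, $N=\{1\}$ and $S=\{(v,v,0,0,\dots):v\in I\}$. This $S$ is connected and meets both faces in direction $1$, so it is $\{1\}$-essential; its slices are points, and a point is missed by some $\pi_1^{-1}(v')$.

\section{The idea: one stage in the square}\label{sec:square}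

Let $P\subset2^\omega$ be $\mathbf{\Sigma}^1_2$. We first bring it to the form
\begin{equation}\label{eq:normal}
a\in P\iff A_a\neq2^\omega,\qquad A_a=\{y\in 2^\omega:\exists w\in\omega^\omega\ (a,y,w)\in R\},
\end{equation}
with $R\subset2^\omega\times2^\omega\times\omega^\omega$ closed. Let $P$ be the projection of a coanalytic set $C\subset2^\omega\times\omega^\omega$. The map $\iota(z)=0^{z_0}1\,0^{z_1}1\cdots$ embeds $\omega^\omega$ onto the $G_\delta$-set of sequences with infinitely many ones. The set
\[
A=\{(a,y):y\notin\iota(\omega^\omega)\}\cup\{(a,\iota(z)):(a,z)\notin C\}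
\]
is analytic by (P1), and $(a,y)\notin A$ exactly when $y=\iota(z)$ with $(a,z)\in C$. Write $A$ as the projection of a closed set $R$; its sections $A_a$ satisfy \eqref{eq:normal}. A point $w$ with $(a,y,w)\in R$ is a \emph{witness} for $y\in A_a$.

Fix embeddings $\varphi_j:2^\omega\to I$, $j\in\omega$, such that every nonempty open subset of $I$ contains some Cantor set $K_j=\varphi_j(2^\omega)$; one Cantor set in each interval with rational endpoints will do. Fix an embedding $e:\omega^\omega\to(0,1)$ onto the irrationals; its image is a zero-dimensional $G_\delta$-set.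

\subsection*{A first attempt}
Copy $A_a$ into every $K_j$:
\[
E_a=\bigcap_{j\in\omega}\bigl((I\setminus K_j)\cup\varphi_j(A_a)\bigr).
\]

\begin{lemma}\label{lem:E}
If $a\notin P$, then $E_a=I$. If $a\in P$, then $E_a$ is zero-dimensional.
\end{lemma}

\begin{proof}
If $a\notin P$, then $\varphi_j(A_a)=K_j$ for all $j$. If $a\in P$, take $y_0\notin A_a$. Then $\varphi_j(y_0)\in K_j\setminus\varphi_j(A_a)$, so $E_a$ misses $\{\varphi_j(y_0):j\in\omega\}$. This set is dense in $I$, and (D3) applies.
\end{proof}

So $E_a^\omega$ is zero-dimensional for $a\in P$ and equal to $Q$ for $a\notin P$. This would be the reduction if $E_a^\omega$ were compact. A $G_\delta$-set would be enough, since $G_\delta$-sets can be compactified by adding finite-dimensional pieces (Section~\ref{sec:compact}). But $E_a$ is given only as an analytic set. The usual remedy is to attach witnesses to the points as a new coordinate in $\omega^\omega$, and this can destroy the dimension: if $h:\omega^\omega\to I$ is a continuous surjection (compose a retraction onto $2^\omega$ with a map from (H2)), then $\{(h(w),w):w\in\omega^\omega\}$ is closed in $I\times\omega^\omega$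 and projects onto $I$, but it is homeomorphic to $\omega^\omega$.

The way out is to ask for a witness only when it is unavoidable, and then to store it in a spare coordinate of the point itself.

\subsection*{The square}
Section~\ref{sec:essential} holds word for word with $I^2$ in place of $Q$. Let $K\subset I$ be a Cantor set and $A'=\{y\in K:\exists w\ (y,w)\in R'\}$ with $R'\subset K\times\omega^\omega$ closed. To each closed $S\subset I^2$ we assign a subset $Y(S)\subset S$, spending the direction $1$ to control the coordinate $t_0$.

\emph{Cut.} If $S\cap(K\times I)$ is not $\{1\}$-essential, some basic $1$-partition misses it by Lemma~\ref{lem:cert}. Let $L$ be the first one in a fixed enumeration, and put $Y(S)=S\cap L$. All points of $Y(S)$ have $t_0\notin K$, and no witness is needed.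

\emph{Store.} Otherwise put $Y(S)=\{t\in S:t_0\in K,\ t_1\in e(\omega^\omega),\ (t_0,e^{-1}(t_1))\in R'\}$. All points of $Y(S)$ have $t_0\in A'$.

In both cases no point of $Y(S)$ has $t_0\in K\setminus A'$. If $S$ is $\{1\}$-essential and $A'=K$, then $Y(S)\neq\emptyset$. In the first case this is \eqref{eq:spend}. In the second, the slice lemma gives $y\in K$ such that $S\cap(\{y\}\times I)$ meets every horizontal line $t_1=v$, $0<v<1$; so $S$ contains $(y,e(w))$ for a witness $w$ of $y$. Both cases occur (Figure~\ref{fig:square}). If $S$ is the diagonal, then $S\cap(K\times I)=\{(y,y):y\in K\}$ is missed by the line $t_1=v$ for $v\in(0,1)\setminus K$, so we cut. If $S=\{y\}\times I$ with $y\in K$, we store, and $Y(S)=\{(y,e(w)):(y,w)\in R'\}$ is nonempty exactly when $y\in A'$.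

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3]
\foreach \dx in {0,1.6}{
\begin{scope}[shift={(\dx,0)}]
\foreach \x in {0.2,0.333,0.6,0.733} \fill[gray!30] (\x,0) rectangle (\x+0.067,1);
\draw (0,0) rectangle (1,1);
\node[below] at (1,0) {$t_0$};
\node[left] at (0,1) {$t_1$};
\end{scope}}
\draw[very thick] (0,0) -- (1,1);
\draw[dashed] (0,0.5) -- (1,0.5) node[right] {$L$};
\fill (0.5,0.5) circle (0.022);
\node at (0.9,0.78) {$S$};
\draw[very thick] (2.2,0) node[below] {$y$} -- (2.2,1) node[above] {$S$};
\fill (2.2,0.62) circle (0.022);
\node[left] at (2.2,0.62) {$(y,e(w))$};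
\end{tikzpicture}
\caption{The two ways to keep the coordinate $t_0$ under control over a Cantor set $K$; the gray strips indicate $K\times I$. Left: a partition $L$ between bottom and top meets $S$ only outside $K\times I$. Right: $S$ contains a vertical segment over $y\in K$, and the free coordinate $t_1$ stores a witness $w$ for $y$.}
\label{fig:square}
\end{figure}

The set $Y(S)$ depends on $S$, while we need a single set that meets every partition. We therefore add a parameter that guesses $S$. Let $\kappa:2^\omega\to F(2^\omega\times I^2)$ be a continuous surjection, from (H2), let $S_c=\{t:(c,t)\in\kappa(c)\}$, and let $Y'=\{(c,t):t\in Y(S_c)\}$. Assume $A'=K$, and let $L$ be any partition in $2^\omega\times I^2$ between $\{t_0=0\}$ and $\{t_0=1\}$. Choose $c$ with $\kappa(c)=L$. Then $S_c$ is the slice of $L$ at $c$, which is a $0$-partition in $I^2$ and hence $\{1\}$-essential by (D2). So $Y(S_c)\neq\emptyset$, that is, $Y'$ meets $L$. By (D1), $Y'$ is not zero-dimensional. The parameter ranges over a zero-dimensional space, so it will not spoil zero-dimensionality in the opposite case.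

One stage handles one coordinate and one Cantor set. To land in $E_a^\omega$ we must handle every coordinate $p$ and every $K_j$. Each stage spends finitely many directions, so we need infinitely many. In $Q$ the odd directions are spent by the construction, and the even ones are reserved for the partitions that the resulting set must meet.

\section{The $G_\delta$-sets $Y_a$}\label{sec:Y}

Keep $P$, $R$, $A_a$, $\varphi_j$, $K_j$, $e$ and $E_a$ from Section~\ref{sec:square}. Let $M=2^\omega\times Q$, with points $(c,t)$, and let $\kappa:2^\omega\to F(M)$ be a continuous surjection. Fix an enumeration $(p_s,j_s)_{s\in\omega}$ of $\omega\times\omega$; stage $s$ deals with the coordinate $p_s$ and the Cantor set $K_{j_s}$.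

\subsection*{Histories}
The outcome of a stage is a number $i\in\omega$ (cut along $\tau_i$) or the symbol $*$ (store a witness). A \emph{history} is a finite sequence $\sigma$ of outcomes; $|\sigma|$ is its length and $\sigma o$ is its extension by the outcome $o$. The set $N_\sigma$ of unspent directions is defined by letting $N_\emptyset$ be the set of odd numbers and
\[
q_\sigma=\min N_\sigma,\qquad N_{\sigma i}=N_\sigma\setminus B(\tau_i),\qquad N_{\sigma *}=N_\sigma\setminus\{q_\sigma\}.
\]
Each $N_\sigma$ is cofinite in the odd numbers. Call $i$ \emph{admissible for $\sigma$} if $B(\tau_i)\subset N_\sigma$.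

With more than one stage a new difficulty appears. After a stage with outcome $*$ the construction continues inside a slice determined by a point $y$ and a witness $w$, and we have no rule that selects them. We do not select them: we read them off the coordinates of the point that is being tested. So the current set depends on the point. For $(c,t)\in M$ and a history $\sigma$ of length $s$ define $S^\sigma(c,t)\subset Q$ by
\begin{align*}
S^\emptyset(c,t)&=\{t'\in Q:(c,t')\in\kappa(c)\},\\
S^{\sigma i}(c,t)&=S^\sigma(c,t)\cap L(\tau_i),\\
S^{\sigma *}(c,t)&=\{t'\in S^\sigma(c,t):t'_{p_s}=t_{p_s},\ t'_{q_\sigma}=t_{q_\sigma}\},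
\end{align*}
and put $T^\sigma(c,t)=S^\sigma(c,t)\cap\pi_{p_s}^{-1}(K_{j_s})$. The relation $t'\in S^\emptyset(c,t)$ is closed in $M\times Q$ by (H1) and the continuity of $\kappa$. By induction, so are the relations $t'\in S^\sigma(c,t)$ and $t'\in T^\sigma(c,t)$. Hence
\[
W_{\sigma,i}=\{(c,t)\in M:T^\sigma(c,t)\cap L(\tau_i)=\emptyset\}
\]
is open in $M$: its complement is the projection of a compact subset of $M\times Q$.

For $(c,t)\in M$ define outcomes $h_s=h_s(c,t)$ recursively. With $\sigma=(h_0,\dots,h_{s-1})$, let $h_s$ be the least $i$ admissible for $\sigma$ with $(c,t)\in W_{\sigma,i}$, and let $h_s=*$ if there is none. We call $(h_0,\dots,h_{s-1})$ the history of $(c,t)$ of length $s$. Two features will be used: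
\begin{equation}\label{eq:local}
h_s(c,t)\text{ depends only on }\sigma\text{ and on the set }S^\sigma(c,t);
\end{equation}
\begin{equation}\label{eq:star}
h_s(c,t)=*\iff T^\sigma(c,t)\text{ is }N_\sigma\text{-essential}.
\end{equation}
The first is the definition, and the second is Lemma~\ref{lem:cert}. The witness never collides with the coordinate under control: if $p_s\in N_\sigma$, then $\pi_{p_s}^{-1}(v)$ with $v\in(0,1)\setminus K_{j_s}$ misses $T^\sigma(c,t)$, so $h_s\neq*$ by \eqref{eq:spend} and \eqref{eq:star}. Thus $q_\sigma\neq p_s$ whenever $h_s=*$.

\subsection*{The set $Y$}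
Let $Y\subset2^\omega\times M$ be the set of all $(a,c,t)$ such that $(c,t)\in\kappa(c)$ and, for every $s$, with $\sigma$ the history of $(c,t)$ of length $s$:
\begin{enumerate}
\item[(Y1)] if $h_s=i\in\omega$, then $t\in L(\tau_i)$;
\item[(Y2)] if $h_s=*$, then $t_{p_s}\in K_{j_s}$, $t_{q_\sigma}\in e(\omega^\omega)$, and $\bigl(a,\varphi_{j_s}^{-1}(t_{p_s}),e^{-1}(t_{q_\sigma})\bigr)\in R$.
\end{enumerate}
Put $Y_a=\{(c,t):(a,c,t)\in Y\}$.

\begin{lemma}\label{lem:Gdelta}
$Y$ is a $G_\delta$-set in $2^\omega\times M$.
\end{lemma}

\begin{proof}
Let $\Lambda_\sigma$ be the set of $(c,t)\in M$ whose history of length $|\sigma|$ is $\sigma$. Then $\Lambda_\emptyset=M$, $\Lambda_{\sigma i}=\emptyset$ if $i$ is not admissible for $\sigma$, and otherwise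
\[
\Lambda_{\sigma i}=\Lambda_\sigma\cap W_{\sigma,i}\setminus\bigcup\{W_{\sigma,i'}:i'<i\text{ admissible}\},
\qquad
\Lambda_{\sigma *}=\Lambda_\sigma\setminus\bigcup\{W_{\sigma,i}:i\text{ admissible}\}.
\]
As the sets $W_{\sigma,i}$ are open, each $\Lambda_\sigma$ is by induction the intersection of an open and a closed set. Its complement is the union of a closed and an open set, hence $G_\delta$.

Fix $\sigma$ of length $s$ and an outcome $o$, and let $G_{\sigma,o}$ be the set of $(a,c,t)$ satisfying the conclusion of (Y1) for $o=i$, or of (Y2) for $o=*$. In the first case $G_{\sigma,o}$ is closed. In the second, the conditions $t_{p_s}\in K_{j_s}$ and $t_{q_\sigma}\in e(\omega^\omega)$ define a $G_\delta$-set, because $e(\omega^\omega)$ is $G_\delta$. On this set the map $(a,c,t)\mapsto(a,\varphi_{j_s}^{-1}(t_{p_s}),e^{-1}(t_{q_\sigma}))$ is continuous, so the preimage of the closed set $R$ is relatively closed, and $G_{\sigma,*}$ is $G_\delta$. Finally, $Y$ is the intersection of the closed set $\{(c,t)\in\kappa(c)\}$ with the countably many sets $\{(c,t)\notin\Lambda_{\sigma o}\}\cup G_{\sigma,o}$, and a union of two $G_\delta$-sets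 is $G_\delta$.
\end{proof}

\begin{lemma}\label{lem:dichotomy}
Let $(c,t)\in Y_a$ and $s\in\omega$. If $h_s\in\omega$, then $t_{p_s}\notin K_{j_s}$. If $h_s=*$, then $t_{p_s}\in\varphi_{j_s}(A_a)$. Consequently $Y_a\subset2^\omega\times E_a^\omega$.
\end{lemma}

\begin{proof}
First, $t\in S^\sigma(c,t)$ for every history $\sigma$ of $(c,t)$. For $\sigma=\emptyset$ this says $(c,t)\in\kappa(c)$; the step to $\sigma i$ is (Y1); the step to $\sigma*$ is automatic. Now let $\sigma$ have length $s$. If $h_s=i$, then $t\in S^\sigma(c,t)\cap L(\tau_i)$ while $T^\sigma(c,t)\cap L(\tau_i)=\emptyset$, so $t_{p_s}\notin K_{j_s}$. If $h_s=*$, then (Y2) provides the witness $e^{-1}(t_{q_\sigma})$ for $\varphi_{j_s}^{-1}(t_{p_s})\in A_a$. Every pair $(p,j)$ is some $(p_s,j_s)$, so $t_p\in(I\setminus K_j)\cup\varphi_j(A_a)$ for all $p$ and $j$.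
\end{proof}

\begin{proposition}\label{prop:small}
If $a\in P$, then $Y_a$ is zero-dimensional.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:E} and (D3), $2^\omega\times E_a^\omega$ is zero-dimensional; apply Lemma~\ref{lem:dichotomy}.
\end{proof}

\begin{proposition}\label{prop:large}
Let $a\notin P$. If $L_m$, for $m$ even, are partitions in $M$ between $\{(c,t):t_m=0\}$ and $\{(c,t):t_m=1\}$, then $Y_a\cap\bigcap_{m\text{ even}}L_m\neq\emptyset$. Consequently $Y_a$ is not countable-dimensional.
\end{proposition}

\begin{proof}
Put $S=\bigcap_{m\text{ even}}L_m$, choose $c$ with $\kappa(c)=S$, and let $S_0=\{t:(c,t)\in S\}$. We construct histories $\sigma_s$ of length $s$ and closed sets $S_0\supset S_1\supset\cdots$ in $Q$ such that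
\begin{enumerate}
\item[(a)] $S_s$ is $N_{\sigma_s}$-essential;
\item[(b)] for each $t\in S_s$, the history of $(c,t)$ of length $s$ is $\sigma_s$, we have $S^{\sigma_s}(c,t)=S_s$, and $(a,c,t)$ satisfies (Y1) and (Y2) at all stages $r<s$.
\end{enumerate}
For $s=0$, (b) holds by the choice of $c$. The set $S_0$ is the intersection of the slices $\{t:(c,t)\in L_m\}$, $m$ even, which are $m$-partitions; since $Q$ is $\omega$-essential, \eqref{eq:spend} gives (a).

Let $\sigma=\sigma_s$ and $S_s$ be given, and write $p=p_s$, $j=j_s$, $q=q_\sigma$. By (b) and \eqref{eq:local}, $h_s(c,t)$ takes one value $o$ for all $t$ in the nonempty set $S_s$. Put $\sigma_{s+1}=\sigma o$. As $S_{s+1}$ will be a subset of $S_s$, its points will have the history $\sigma_{s+1}$ and satisfy the requirements at stages $r<s$.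

\emph{Case $o=i\in\omega$.} Let $S_{s+1}=S_s\cap L(\tau_i)$. Since $i$ is admissible, $B(\tau_i)\subset N_\sigma$, and \eqref{eq:spend} shows that $S_{s+1}$ is $N_{\sigma i}$-essential. For $t\in S_{s+1}$ we have $S^{\sigma i}(c,t)=S_s\cap L(\tau_i)=S_{s+1}$, and (Y1) holds at stage $s$.

\emph{Case $o=*$.} By \eqref{eq:star}, $S_s\cap\pi_p^{-1}(K_j)$ is $N_\sigma$-essential. By the slice lemma there is $y\in2^\omega$ such that $S_s\cap\pi_p^{-1}(\varphi_j(y))$ is $N_\sigma$-essential. We have no control over $y$, and this is where $a\notin P$ is used: $A_a=2^\omega$, so there is $w\in\omega^\omega$ with $(a,y,w)\in R$. Let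
\[
S_{s+1}=S_s\cap\pi_p^{-1}(\varphi_j(y))\cap\pi_q^{-1}(e(w)).
\]
Since $q\in N_\sigma$ and $0<e(w)<1$, the set $\pi_q^{-1}(e(w))$ is a $q$-partition, and \eqref{eq:spend} shows that $S_{s+1}$ is $N_{\sigma*}$-essential. For $t\in S_{s+1}$ we have $t_p=\varphi_j(y)$ and $t_q=e(w)$. So $S^{\sigma*}(c,t)=\{t'\in S_s:t'_p=t_p,\ t'_q=t_q\}=S_{s+1}$, and (Y2) holds at stage $s$.

The $S_s$ are nonempty decreasing compacta. A point $t\in\bigcap_sS_s$ satisfies $(c,t)\in S=\kappa(c)$ and all the requirements, so $(c,t)\in Y_a\cap S$.

Finally, suppose $Y_a=\bigcup_nZ_n$ with each $Z_n$ zero-dimensional. By (D1) there are partitions $L_{2n}$ in $M$ between $\{t_{2n}=0\}$ and $\{t_{2n}=1\}$ with $L_{2n}\cap Z_n=\emptyset$. Then $Y_a\cap\bigcap_nL_{2n}=\emptyset$, contrary to the first part.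
\end{proof}

\section{Compactifying the sections}\label{sec:compact}

We must turn $Y_a$ into a compactum, continuously in $a$, without adding a set that is not countable-dimensional. The closure of $Y_a$ in $M$ is of no use, since we have no control over what it adds. Instead we map all of $M$ into $Q$ so that $Y_a$ is embedded and the rest is crushed into the cubes
\[
J_k=\{x\in Q:x_i=0\text{ for all }i\ge2k\}\cong I^{2k}.
\]
For this we multiply the $k$th coordinate of $M$ by a function that vanishes on the $k$th closed piece of the complement of $Y$, and we also record that function, so that the coordinate can be recovered where the function is positive.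

\begin{lemma}\label{lem:compactify}
There is a continuous map $a\mapsto X_a$ from $2^\omega$ to $F(Q)$ such that
\begin{equation}\label{eq:decomp}
X_a=Y_a'\cup\bigcup_k(X_a\cap J_k),\qquad Y_a'\cap\bigcup_kJ_k=\emptyset,
\end{equation}
where $Y_a'$ is homeomorphic to $Y_a$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Gdelta}, the complement of $Y$ in $2^\omega\times M$ is the union of closed sets $H_0\subset H_1\subset\cdots$. Let $d\le1$ be a metric on $2^\omega\times M$ and put $g_k(u)=d(u,H_k)$, with $g_k\equiv1$ if $H_k=\emptyset$. Let $\xi_k:M\to I$, $k\in\omega$, be the coordinates of an embedding of $M$ in $Q$. Define a continuous map $\Phi:2^\omega\times M\to Q$ by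
\[
\Phi(a,v)_{2k}=g_k(a,v),\qquad\Phi(a,v)_{2k+1}=g_k(a,v)\,\xi_k(v),
\]
and put $X_a=\Phi(\{a\}\times M)$ and $Y_a'=\Phi(\{a\}\times Y_a)$. The Hausdorff distance from $X_a$ to $X_b$ is at most the supremum over $v\in M$ of the distances from $\Phi(a,v)$ to $\Phi(b,v)$. Since $\Phi$ is uniformly continuous, $a\mapsto X_a$ is continuous.

If $v\in Y_a$, then $g_k(a,v)>0$ for all $k$. So $x=\Phi(a,v)$ lies in no $J_k$, and $\xi_k(v)=x_{2k+1}/x_{2k}$. This formula shows that $\Phi(a,\cdot)$ is injective on $Y_a$ with continuous inverse. If $v\notin Y_a$, then $(a,v)\in H_k$ for some $k$; as the $H_n$ increase, $g_n(a,v)=0$ for all $n\ge k$, and $\Phi(a,v)\in J_k$.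
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The sets $X_a\cap J_k$ are countable-dimensional by (D4). By \eqref{eq:decomp}, and because subspaces and countable unions of countable-dimensional spaces are countable-dimensional, $X_a\in\mathcal{C}$ if and only if $Y_a$ is countable-dimensional. By Propositions~\ref{prop:small} and~\ref{prop:large} this holds if and only if $a\in P$.

For the last assertion let $P\subset2^\omega$ be analytic and not Borel, by (P3). Then $P$ is $\mathbf{\Sigma}^1_2$, so it is a continuous preimage of $\mathcal{C}$, and it is not coanalytic by (P2). By (P1), $\mathcal{C}$ is not coanalytic.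
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(i)]
Proposition~\ref{prop:upper} and Theorem~\ref{thm:main} show that $\mathcal{C}$ is $\mathbf{\Sigma}^1_2$-complete. If it were $\mathbf{\Pi}^1_2$, then by (P1) every $\mathbf{\Sigma}^1_2$ subset of $2^\omega$ would be $\mathbf{\Pi}^1_2$, contrary to (P3).
\end{proof}

\section{Property C}\label{sec:C}

Zero-dimensional sets enter property C through the following covering lemma.

\begin{lemma}\label{lem:cover}
Let $Z$ be a zero-dimensional subspace of a space $X$ and let $\mathcal{U}$ be an open cover of $X$. Then some pairwise disjoint family of open subsets of $X$ refines $\mathcal{U}$ and covers $Z$.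
\end{lemma}

\begin{proof}
Cover $Z$ by countably many sets that are clopen in $Z$ and refine $\mathcal{U}$. Subtracting from each set its predecessors and discarding empty sets, we get a disjoint cover $\{O_k\}$ of $Z$ of the same kind. Let $d$ be a metric on $X$ and put $O_k^+=\{x\in X:d(x,O_k)<d(x,Z\setminus O_k)\}$, where $d(x,\emptyset)=\infty$. This set is open, and it contains $O_k$ because $O_k$ is open in $Z$. A point $x\in O_k^+\cap O_l^+$ with $k\neq l$ would satisfy
\[
d(x,O_k)<d(x,Z\setminus O_k)\le d(x,O_l)<d(x,Z\setminus O_l)\le d(x,O_k),
\]
which is absurd. Intersect each $O_k^+$ with a member of $\mathcal{U}$ containing $O_k$.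
\end{proof}

For $a\notin P$ the set $Y_a$ is not countable-dimensional, but its size is invisible to connected, and hence to compact, subsets.

\begin{lemma}\label{lem:connected}
For every $a\in2^\omega$, each nonempty connected set $\Gamma\subset Y_a$ is a single point. Hence every compact subset of $Y_a$ is zero-dimensional.
\end{lemma}

\begin{proof}
A continuous map from $\Gamma$ to a zero-dimensional space is constant. In particular $c$ is constant on $\Gamma$. We show by induction on $s$ that all points of $\Gamma$ have the same history $\sigma$ of length $s$ and the same set $S^\sigma(c,t)$. For $s=0$ the set depends only on $c$. Given the claim for $s$, the outcome $h_s$ is constant on $\Gamma$ by \eqref{eq:local}. If $h_s=i$, then $S^{\sigma i}(c,t)=S^\sigma(c,t)\cap L(\tau_i)$ is the same for all points of $\Gamma$. If $h_s=*$, then by (Y2) the coordinates $t_{p_s}$ and $t_{q_\sigma}$ map $\Gamma$ into the zero-dimensional sets $K_{j_s}$ and $e(\omega^\omega)$. So they are constant on $\Gamma$, and $S^{\sigma*}(c,t)$ is again the same for all points of $\Gamma$.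

Suppose that some coordinate $t_p$ is not constant on $\Gamma$. Its image is a nondegenerate interval and contains some $K_j$. Let $(p_s,j_s)=(p,j)$. If $h_s=*$ on $\Gamma$, then $t_p$ is constant on $\Gamma$, as just shown. If $h_s\in\omega$ on $\Gamma$, then the image of $t_p$ misses $K_j$ by Lemma~\ref{lem:dichotomy}. Both are contradictions, so $\Gamma$ is a point. The last assertion follows from (D3).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(ii)]
Take the map of Lemma~\ref{lem:compactify}. Let $\mathcal{U}_0,\mathcal{U}_1,\dots$ be open covers of $X_a$. By \eqref{eq:decomp} and (D4), $X_a\setminus Y_a'=\bigcup_{n\ge1}Z_n$ with each $Z_n$ zero-dimensional. For $n\ge1$, Lemma~\ref{lem:cover} gives a disjoint open family $\mathcal{V}_n$ that refines $\mathcal{U}_n$ and covers $Z_n$. The part of $X_a$ not covered by $\bigcup_{n\ge1}\mathcal{V}_n$ is a compact subset of $Y_a'\cong Y_a$, so it is zero-dimensional by Lemma~\ref{lem:connected}. By Lemma~\ref{lem:cover} it is covered by a disjoint open family $\mathcal{V}_0$ refining $\mathcal{U}_0$. Thus $X_a$ has property C.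

Let $a\in P$. Then $Y_a'$ is zero-dimensional by Proposition~\ref{prop:small}, and by \eqref{eq:decomp} it equals $X_a\setminus\bigcup_kJ_k$, a $G_\delta$-set. The compacta $X_a\cap J_k$ are finite-dimensional by (D4). So $X_a\in\mathcal{C}_0$.

Suppose that a $\mathbf{\Pi}^1_2$ set $\mathcal{D}$ satisfies both inclusions. Apply the construction to a $\mathbf{\Sigma}^1_2$ set $P$ that is not $\mathbf{\Pi}^1_2$. If $a\in P$, then $X_a\in\mathcal{C}_0\subset\mathcal{D}$. If $X_a\in\mathcal{D}$, then $X_a\in\mathcal{C}$ because $X_a$ has property C, and so $a\in P$. Hence $P=\{a:X_a\in\mathcal{D}\}$ is a continuous preimage of a $\mathbf{\Pi}^1_2$ set, a contradiction.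
\end{proof}

A compactum $X$ is \emph{weakly infinite-dimensional} if for every sequence of pairs $(A_i,B_i)$ of disjoint closed subsets of $X$ there are partitions $L_i$ in $X$ between $A_i$ and $B_i$ with $\bigcap_iL_i=\emptyset$.

\begin{lemma}\label{lem:chain}
A countable-dimensional compactum has property C. A compactum with property C is weakly infinite-dimensional. A weakly infinite-dimensional compactum in $Q$ is not $N$-essential for any infinite $N\subset\omega$.
\end{lemma}

\begin{proof}
If $X=\bigcup_nZ_n$ with $Z_n$ zero-dimensional, apply Lemma~\ref{lem:cover} to $Z_n$ and the $n$th cover.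

Let $X$ have property C and let pairs $(A_i,B_i)$ be given. Take open sets $G_i\supset A_i$ and $H_i\supset B_i$ with disjoint closures, and let $\mathcal{V}_i$ be the families given by property C for the covers $\{X\setminus\overline{G_i},X\setminus\overline{H_i}\}$. Let $U_i$ be the union of $G_i$ and the members of $\mathcal{V}_i$ that miss $\overline{H_i}$, and let $V_i$ be the union of $H_i$ and the remaining members, which miss $\overline{G_i}$. Then $U_i\cap V_i=\emptyset$, so $L_i=X\setminus(U_i\cup V_i)$ is a partition between $A_i$ and $B_i$. It misses $\bigcup\mathcal{V}_i$, so $\bigcap_iL_i=\emptyset$.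

Let $X\subset Q$ be weakly infinite-dimensional and $N$ infinite. Take partitions $L'_m$ in $X$ between $Q^0_m\cap X$ and $Q^1_m\cap X$, $m\in N$, with empty intersection. Lemma~\ref{lem:extend} extends them to $m$-partitions $L_m$ with $X\cap\bigcap_{m\in N}L_m=\emptyset$.
\end{proof}

So $\mathcal{C}$ is contained in the class of compacta with property C and in the class of weakly infinite-dimensional compacta, and it is not relatively coanalytic in either.

\begin{corollary}\label{cor:relative}
Let $\mathcal{W}$ be the class of compacta in $Q$ with property C, or the class of weakly infinite-dimensional compacta in $Q$. No $\mathbf{\Pi}^1_2$ set (in particular, no coanalytic set) $\mathcal{D}\subset F(Q)$ satisfies $\mathcal{D}\cap\mathcal{W}=\mathcal{C}$.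
\end{corollary}

\begin{proof}
Such a $\mathcal{D}$ contains $\mathcal{C}\supset\mathcal{C}_0$, by (D4). By Lemma~\ref{lem:chain}, its members with property C lie in $\mathcal{D}\cap\mathcal{W}=\mathcal{C}$. This contradicts Theorem~\ref{thm:strong}(ii).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Eng} Engelking, \emph{Theory of Dimensions}.

\bibitem{Kec} Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{PP} El\.zbieta Pol and Roman Pol, \emph{Isometric embeddings and continuous maps onto the irrationals}, arXiv:1706.04396 (2017).

\end{thebibliography}
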